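# Ricci flows whose distances forget the area

Throughout, manifolds are closed (compact without boundary) and connected, $d_g$ is the Riemannian distance function of a metric $g$, and $\mu_g$ is its area or volume measure.

## Distance determines the metric: three cases in which the flow extends

Let $(M,g_0)$ be a smooth closed Riemannian manifold. A smooth Ricci flow on $M$ for $t\in(0,T)$ is a smooth family of metrics with $\partial_t g(t)=-2\,\mathrm{Ric}_{g(t)}$. Suppose that
$$\sup_{M\times M}|d_{g(t)}-d_{g_0}|\to 0\qquad\text{as } t\downarrow 0 .$$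
Must $g(t)$ extend to a smooth Ricci flow on $[0,T)$ with $g(0)=g_0$? The question is taken from Peter M. Topping, "Loss of initial data under limits of Ricci flows", arXiv:1904.11232 (2019).

The answer one would first guess is yes. Here is the reason. A smooth metric can be read off from its distance function: if $c$ is a smooth curve with $\dot c(0)=v$, then
$$g(v,v)=\lim_{s\downarrow0}\frac{d_g(c(0),c(s))^2}{s^2}. \tag{1}$$
So $d_{g_0}$ contains all of $g_0$. Moreover, if a family $g(t)$ is smooth on $[0,T)$, then for each $\delta\in(0,1)$ we have $(1-\delta)^2g(0)\le g(t)\le(1+\delta)^2g(0)$ for small $t$, hence $d_{g(t)}\to d_{g(0)}$ uniformly. Distances at small times thus seem to tell the flow exactly where it started. Let us test the guess.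

**Test 1: dimension one.** Here $\mathrm{Ric}=0$, so $g(t)$ does not depend on $t$. Its distance is $d_{g_0}$, so $g(t)=g_0$ by (1). The guess is right.

**Test 2: flows that only change scale.** Let $n\ge2$, $\mathrm{Ric}_h=\kappa h$ with $\kappa$ constant, and $g(t)=c(t)h$. The Ricci tensor does not change under scaling by a constant, so $c'=-2\kappa$ and $c(t)=c_0-2\kappa t$ with $c_0\ge0$. The hypothesis says $\sqrt{c(t)}\,d_h\to d_{g_0}$, so $c_0>0$ and $d_{c_0h}=d_{g_0}$, that is, $g_0=c_0h$. The flow extends. Note what the hypothesis excludes: on a hyperbolic surface $g(t)=2t\,h$ is a Ricci flow for $t>0$ that does not extend to $t=0$, but its distances tend to $0$.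

**Test 3: circle-symmetric flows over a flat torus.** For surfaces we use two standard formulas. On a surface $\mathrm{Ric}=Kg$, and if $g=u\,h$ with $u>0$, then $K_g=u^{-1}\big(K_h-\frac12\Delta_h\log u\big)$. Hence $g(t)=u(t)h$ is a Ricci flow if and only if
$$u_t=\Delta_h\log u-2K_h. \tag{2}$$
Take $T^2=\mathbb R^2/\mathbb Z^2$ and $g_0=h=|dz|^2$, so that (2) reads $u_t=\Delta\log u$. Suppose $u=u(x,t)$ depends only on one space variable, $u\le\Lambda$, and $\epsilon(t):=\sup|d_{g(t)}-d_{g_0}|\to0$.

The vertical segment from $(x,0)$ to $(x,\frac12)$ has $g(t)$-length $\frac12\sqrt{u(x,t)}$, which is at least $d_{g(t)}\ge\frac12-\epsilon(t)$. So $\sqrt u\ge1-2\epsilon(t)$ everywhere. Next, take the points $(\alpha,0)$ and $(\alpha+\frac14,0)$. The $x$-projection of any curve joining them covers one of the two arcs of the circle between $\alpha$ and $\alpha+\frac14$, so its $g(t)$-length is at least the integral of $\sqrt{u(\cdot,t)}$ over that arc. Over the long arc the integral is at least $\frac34(1-2\epsilon(t))$, while the distance tends to $\frac14$.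 So for small $t$ the distance is realized by the short horizontal segment, and $\int_\alpha^{\alpha+1/4}\sqrt{u}\,dx\to\frac14$. Adding up $\alpha=0,\frac14,\frac12,\frac34$ gives $\int_0^1\sqrt u\,dx\to1$. Together with $\sqrt u\ge1-2\epsilon(t)$ this gives $\sqrt u\to1$ in $L^1$, and since $|u-1|\le(\sqrt\Lambda+1)|\sqrt u-1|$, also $u\to1$ in $L^1$.

Now integrate by parts:
$$\frac{d}{dt}\int(u-\log u-1)=\int\Big(1-\frac1u\Big)\Delta\log u=-\int\frac{|\nabla u|^2}{u^3}\le0 .$$
The integrand $u-\log u-1$ is nonnegative and vanishes only at $u=1$. For small $t$ we have $\frac12\le u\le\Lambda$, so it is at most a constant times $|u-1|$, and its integral tends to $0$ as $t\downarrow0$. A nonincreasing nonnegative function of $t$ with limit $0$ at $t=0$ is zero. So $u\equiv1$, and the flow extends.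

In spite of these tests, the guess is wrong in every dimension $n\ge2$.

## What a distance function can overlook

Look at Test 3 again. Its last paragraph did not use symmetry: if $u$ lies between positive constants and $u(t)\to1$ in $L^1(T^2)$, then $u\equiv1$. So over the flat torus, and for flows with $u$ between positive constants, a proof of the guess needs one thing only:
$$d_{g(t)}\to d_{g_0}\ \text{uniformly}\quad\Longrightarrow\quad u(t)\to1\ \text{in } L^1 .$$
Half of this is sound. If all distances converge, area cannot drop in the limit; we shall prove this below with the Besicovitch inequality. What one also needs is that area cannot be too large, and there the argument stops. An upper bound for $d(p,q)$ bounds the length of *one* curve from $p$ to $q$. In Test 3 symmetry turned the length of one segment into an average of $\sqrt u$ over a strip. Without symmetry, a short curve says nothing about $u$ off the curve.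

To see whether this is a real obstruction, forget the flow and consider a rough conformal factor $a=1+\eta\mathbf 1_E$ on $T^2$, with $E$ compact and $\eta>0$. Give a curve $\gamma$ the length $\int\sqrt{a(\gamma)}\,|\dot\gamma|$ and let $d_a$ be the infimum of lengths. The area is $1+\eta|E|$. Can $d_a$ be the flat distance although $|E|>0$?

If $E$ is a closed disc of radius $R<\frac14$, no: for $p$ its center and $q$ at distance $s<R$, a curve from $p$ to $q$ either stays in $E$, with length at least $\sqrt{1+\eta}\,s$, or reaches $\partial E$, with length at least $\sqrt{1+\eta}\,R$. In the same way, any $E$ with interior is visible. If $E=C\times S^1$ with $C$ a nowhere dense compact set of positive measure in the circle, then $E$ has dense open complement but is still visible: a curve crossing an interval $I$ of $x$-values has length at least $\int_I\sqrt{1+\eta\mathbf 1_C}\,dx=|I|+(\sqrt{1+\eta}-1)|C\cap I|$. So the complement of $E$ must not only be dense; it must contain almost shortest paths.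

That can be arranged directly. Let $(p_j,q_j)$ be dense in $T^2\times T^2$, join $p_j$ to $q_j$ by a shortest segment $S_j$, and let $U$ be the union of neighborhoods of the $S_j$, so thin that $|U|\le\frac12$. Put $E=T^2\setminus U$. Then $d_a\ge d_{g_0}$, $d_a(p_j,q_j)=d_{g_0}(p_j,q_j)$ for all $j$, and $d_a\le\sqrt{1+\eta}\,d_{g_0}$ makes $d_a$ continuous; by density $d_a=d_{g_0}$. The area $\eta|E|>0$ is invisible to distance.

The plan is to run the Ricci flow from this rough factor. It is smooth for $t>0$ and preserves area on the torus, so the extra area remains. What must be proved is that $d_{g(t)}$ converges to $d_{g_0}$, and the danger is clear: convergence of $u(t)$ to $a$ in an integral sense says nothing about lengths of the $S_j$, which are null sets. We need a *pointwise* upper bound for $u(z_0,t)$ at each $z_0\in U$ that uses only that $a=1$ near $z_0$, and does not care about what happens elsewhere. A solution of (2) that is infinite on the boundary of a small disc provides it.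

## Logarithmic diffusion: estimates, comparison, existence

We use freely: the maximum principle for linear parabolic equations; the existence theory for uniformly parabolic quasilinear equations with smooth initial data (Ladyzhenskaya–Solonnikov–Ural'ceva); the interior Hölder estimate of De Giorgi–Nash–Moser for $v_t=\mathrm{div}(a\nabla v)$, which depends only on the bounds $0<\Lambda^{-1}\le a\le\Lambda$ and on $\sup|v|$; the interior parabolic Schauder estimates; and isothermal coordinates, that is, local coordinates $z$ on a surface in which $g_0=e^{2f}|dz|^2$. (Example: stereographic projection gives $4(1+|z|^2)^{-2}|dz|^2$ on the sphere.) If $u$ solves (2) with $h=g_0$, then in an isothermal chart $ug_0=v|dz|^2$ with $v=ue^{2f}$, and since $|dz|^2$ is flat,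
$$v_t=\Delta\log v=\mathrm{div}(v^{-1}\nabla v), \tag{3}$$
with the Euclidean Laplacian.

**Lemma A (interior bounds).** Let $v$ be a smooth solution of (3) on $D\times(a,b]$, $D$ a disc, with $\Lambda^{-1}\le v\le\Lambda$. On $D'\times[a',b]$ with $D'\Subset D$ and $a'>a$, every $C^k$ norm of $v$ is bounded in terms of $k,\Lambda$ and the two cylinders.

*Proof.* Equation (3) is a linear divergence-form equation with measurable coefficient $v^{-1}\in[\Lambda^{-1},\Lambda]$, so De Giorgi–Nash–Moser bounds a Hölder norm of $v$ on a smaller cylinder. Then $w=\log v$ solves $w_t=e^{-w}\Delta w$ with Hölder coefficient, and the Schauder estimate bounds $w$ in $C^{2+\alpha,1+\alpha/2}$. The derivative $\partial_iw$ solves $(\partial_iw)_t=e^{-w}\Delta\partial_iw-e^{-w}\Delta w\,\partial_iw$, where the last term is now bounded in a Hölder norm; the Schauder estimate applies again. Repeat for higher space derivatives, and read time derivatives off the equation. $\square$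

**Lemma B (comparison and existence).** Let $h$ be a smooth metric on a closed surface $M$.

(i) If $u,u'$ are smooth positive solutions of (2) on $M\times[0,\tau]$ and $u(0)\le u'(0)$, then $u\le u'$.

(ii) Let $u_\pm$ be smooth positive solutions on $M\times[0,\tau]$ and let $a$ be smooth with $u_-(0)\le a\le u_+(0)$. Then there is a unique smooth positive solution $u$ on $M\times[0,\tau]$ with $u(0)=a$, and $u_-\le u\le u_+$.

(iii) If $(a_\varepsilon)$ is a family as in (ii), with the same $u_\pm$, then along a sequence $\varepsilon\downarrow0$ the solutions $u_\varepsilon$ converge in $C^\infty_{loc}(M\times(0,\tau])$ to a solution $u$ with $u_-\le u\le u_+$.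

*Proof.* (i) Let $\phi=\log u-\log u'$. Subtracting the equations,
$$\phi_t=u^{-1}\Delta_h\phi+(u^{-1}-u'^{-1})(\Delta_h\log u'-2K_h)=u^{-1}\Delta_h\phi+(u^{-1}-u'^{-1})u'_t .$$
Since $u^{-1}=u'^{-1}e^{-\phi}$, this is
$$\phi_t=u^{-1}\Delta_h\phi-c\,\phi,\qquad c=(\log u')_t\,\frac{1-e^{-\phi}}{\phi}, \tag{4}$$
where $(1-e^{-\phi})/\phi$ is a smooth function of $\phi$, equal to $1$ at $\phi=0$. So $c$ is bounded on $M\times[0,\tau]$, and the linear maximum principle gives $\phi\le0$.

(ii) Uniqueness is (i). Let $c_1=\frac12\min u_-$ and $c_2=2\max u_+$, and let $\Psi$ be a smooth function on $\mathbb R$, bounded between positive constants, with $\Psi(s)=1/s$ on $[c_1,c_2]$. The equation $u_t=\mathrm{div}_h(\Psi(u)\nabla u)-2K_h$ is uniformly parabolic, so it has a smooth solution on $M\times[0,\tau]$ with $u(0)=a$. As long as $c_1<u<c_2$ it solves (2), so by (i) it satisfies $u_-\le u\le u_+$, that is, $2c_1\le u\le c_2/2$. By continuity it never leaves $(c_1,c_2)$.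

(iii) In each of finitely many isothermal charts covering $M$, Lemma A bounds all derivatives of $u_\varepsilon$ on $[\tau',\tau]$, uniformly in $\varepsilon$, for each $\tau'>0$. Use Arzelà–Ascoli and a diagonal sequence. $\square$

**Lemma C (hyperbolic barrier).** Let $v>0$ be a bounded smooth solution of (3) on $D_\rho(z_0)\times[0,\tau]$, with $v(\cdot,0)\le m$ for a constant $m>0$. Then $v(z_0,t)\le m+8t/\rho^2$ for $t\in[0,\tau]$.

*Proof.* Let $s=|z-z_0|$ and $k=4\rho^2/(\rho^2-s^2)^2$, the conformal factor of the hyperbolic metric on $D_\rho(z_0)$. With $F=\rho^2-s^2$ we have $\Delta F=-4$ and $|\nabla F|^2=4s^2$, so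
$$\Delta\log F=\frac{-4}{F}-\frac{4s^2}{F^2}=-\frac{4\rho^2}{F^2},\qquad \Delta\log k=-2\Delta\log F=\frac{8\rho^2}{F^2}=2k .$$
Put $B=\big(\frac{m\rho^2}{4}+2t\big)k$. Then $B_t=2k=\Delta\log k=\Delta\log B$, so $B$ solves (3). Also $B(\cdot,0)=m\rho^4/(\rho^2-s^2)^2\ge m$, and $B\to\infty$ at $\partial D_\rho(z_0)$ uniformly in $t$.

Let $\phi=\log v-\log B$. Then $\phi(\cdot,0)\le0$, and $\phi\to-\infty$ at $\partial D_\rho(z_0)$ uniformly in $t$, because $v$ is bounded. Moreover
$$\phi_t=v^{-1}\Delta\log v-B^{-1}\Delta\log B=v^{-1}\Delta\phi+(v^{-1}-B^{-1})\,2k .$$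
If $\phi$ were positive somewhere, it would have a positive maximum over $D_\rho(z_0)\times[0,\tau]$, attained at a time $t>0$. There $\phi_t\ge0$, $\Delta\phi\le0$ and $v>B$, so the right-hand side is negative: a contradiction. So $v\le B$, and at $z_0$, where $k=4/\rho^2$, this is the claim. $\square$

Nothing was assumed about $v$ near $\partial D_\rho(z_0)$ except boundedness, and the bound on $v$ does not enter the conclusion. This is the locality that we wanted.

**Lemma D (from dense pairs to uniform convergence).** Let $(p_j,q_j)_{j\ge1}$ be dense in $M\times M$ and let $g(t)$, $t>0$, be metrics with $d_{g(t)}\le\Lambda d_{g_0}$, $d_{g(t)}\ge d_{g_0}-\omega(t)$ with $\omega(t)\to0$, and $\limsup_{t\downarrow0}d_{g(t)}(p_j,q_j)\le d_{g_0}(p_j,q_j)$ for each $j$. Then $d_{g(t)}\to d_{g_0}$ uniformly.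

*Proof.* Given $\kappa>0$, density and compactness give a finite index set $J$ such that every $(p,q)$ has some $j\in J$ with $d_{g_0}(p,p_j)+d_{g_0}(q,q_j)<\kappa$. For $t$ small, depending only on $\kappa$ and $J$, we have $d_{g(t)}(p_j,q_j)\le d_{g_0}(p_j,q_j)+\kappa$ for all $j\in J$. Then for all $p,q$
$$d_{g(t)}(p,q)\le\Lambda\kappa+d_{g(t)}(p_j,q_j)\le\Lambda\kappa+\kappa+d_{g_0}(p_j,q_j)\le d_{g_0}(p,q)+(2+\Lambda)\kappa .$$
The lower bound is assumed. $\square$

## A flow over the flat torus that keeps extra area

**Theorem 1.** Let $T^2=\mathbb R^2/\mathbb Z^2$, $g_0=|dz|^2$, $\eta\in(0,1]$. There is a smooth Ricci flow $g(t)$, $t\in(0,\infty)$, on $T^2$ with $g_0\le g(t)\le(1+\eta)g_0$ for all $t>0$ and $d_{g(t)}\to d_{g_0}$ uniformly as $t\downarrow0$, but with $\mathrm{Area}(g(t))=A$ for all $t>0$, where $A>1=\mathrm{Area}(g_0)$ is constant. Hence $g(t)$ does not extend to a smooth Ricci flow on $[0,T)$ with $g(0)=g_0$ (nor with any other smooth $g(0)$), for any $T>0$. Taking products gives counterexamples in every dimension $n\ge2$.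

*Proof.* Write $|\cdot|$ for Lebesgue measure.

**Step 1: the invisible set.** This step builds $E$ and smooth approximations of $1+\eta\mathbf 1_E$. Let $(p_j,q_j)$ be dense in $T^2\times T^2$ and $S_j$ a minimizing flat segment from $p_j$ to $q_j$. Choose $\delta_j\in(0,\frac14)$ so small that the open $\delta_j$-neighborhood $N_{\delta_j}(S_j)$ has measure at most $2^{-j-1}$. Put $U=\bigcup_jN_{\delta_j}(S_j)$ and $E=T^2\setminus U$. Then $U$ is open, $|U|\le\frac12$, $E$ is compact and $|E|\ge\frac12$. Let $\psi_\varepsilon$ be smooth with $0\le\psi_\varepsilon\le1$, $\psi_\varepsilon=1$ on $E$, and $\psi_\varepsilon=0$ outside the $\varepsilon$-neighborhood $E_\varepsilon$ of $E$. Put $a_\varepsilon=1+\eta\psi_\varepsilon$. Since $|E|\le\int\psi_\varepsilon\le|E_\varepsilon|\to|E|$ (as $E$ is compact), $\int a_\varepsilon\to1+\eta|E|$.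

**Step 2: the flow and its area.** This step produces $g(t)$ for $t>0$. The constants $1$ and $1+\eta$ solve $u_t=\Delta\log u$. By Lemma B(ii), applied on $[0,\tau]$ for every $\tau$, there is a smooth solution $u_\varepsilon$ on $T^2\times[0,\infty)$ with $u_\varepsilon(0)=a_\varepsilon$ and $1\le u_\varepsilon\le1+\eta\le2$. By Lemma B(iii) and a diagonal sequence, $u_\varepsilon\to u$ in $C^\infty_{loc}(T^2\times(0,\infty))$ along a sequence $\varepsilon\downarrow0$; $u$ solves the equation and $1\le u\le1+\eta$. So $g(t)=u(t)|dz|^2$ is a smooth Ricci flow for $t>0$ with $g_0\le g(t)\le(1+\eta)g_0$. Since $\frac{d}{dt}\int u_\varepsilon=\int\Delta\log u_\varepsilon=0$, for every $t>0$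
$$\mathrm{Area}(g(t))=\lim_\varepsilon\int u_\varepsilon(t)=\lim_\varepsilon\int a_\varepsilon=1+\eta|E|=:A>1 .$$

**Step 3: the pointwise bound on $U$.** We show that the flow converges to $1$ along each $S_j$. Claim: if $D_r(z_0)\subset U$ with $r\le\frac14$, then $u(z_0,t)\le1+32t/r^2$ for all $t>0$. Put $\rho=r/2$. Points of $D_\rho(z_0)$ have distance at least $\rho$ from $E$, so for $\varepsilon<\rho$ we have $a_\varepsilon=1$ on $D_\rho(z_0)$. Lemma C with $m=1$ gives $u_\varepsilon(z_0,t)\le1+8t/\rho^2=1+32t/r^2$. Let $\varepsilon\downarrow0$.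

**Step 4: distances.** We verify the hypotheses of Lemma D. From $1\le u\le2$ we get $d_{g_0}\le d_{g(t)}\le\sqrt2\,d_{g_0}$, so $\Lambda=\sqrt2$ and $\omega=0$. Every $z_0\in S_j$ has $D_{\delta_j}(z_0)\subset U$, so by Step 3
$$d_{g(t)}(p_j,q_j)\le L_{g(t)}(S_j)\le\big(1+32t/\delta_j^2\big)^{1/2}d_{g_0}(p_j,q_j)\longrightarrow d_{g_0}(p_j,q_j).$$
Lemma D gives $d_{g(t)}\to d_{g_0}$ uniformly.

**Step 5: no smooth extension.** This step excludes every smooth $g(0)$. If $g(t)$ extended smoothly with $g(0)=g_0$, then $\mathrm{Area}(g(t))\to1$, but it equals $A>1$. If it extended with some smooth $g(0)$, then $d_{g(t)}\to d_{g(0)}$, so $d_{g(0)}=d_{g_0}$ and $g(0)=g_0$ by (1), which was just excluded.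

**Step 6: dimension $n\ge3$.** We take a product to raise the dimension. Let $(N,h(t))$, $t\in[0,T)$, be any smooth closed Ricci flow of dimension $n-2$, for example a static flat torus (a static circle if $n=3$). On $T^2\times N$ the metrics $g(t)\oplus h(t)$ form a smooth Ricci flow for $t\in(0,T)$, with distance $\sqrt{d_{g(t)}^2+d_{h(t)}^2}$. Since $|\sqrt{a^2+b^2}-\sqrt{a'^2+b'^2}|\le|a-a'|+|b-b'|$, this converges uniformly to $\sqrt{d_{g_0}^2+d_{h(0)}^2}$, the distance of the smooth metric $g_0\oplus h(0)$. But the volume tends to $A\,\mathrm{Vol}(h(0))>\mathrm{Vol}(g_0\oplus h(0))$. The argument of Step 5 applies word for word. $\blacksquare$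

## The same loss over every closed surface

The torus is not special, and the curvature need not be large compared with $1/t$.

**Theorem 2 (every closed surface; arbitrarily small multiples of $1/t$).** Let $(M,g_0)$ be any smooth closed surface and let $\hat g(t)=\hat u(t)g_0$ be the smooth Ricci flow with $\hat g(0)=g_0$ on $[0,T]$, $T\le1$. For every $\eta>0$ and $\lambda\in(0,\mathrm{Area}(g_0))$ there is a smooth Ricci flow $g(t)$ on $M\times(0,T]$ such that

1. $d_{g(t)}\to d_{g_0}$ uniformly as $t\downarrow0$;
2. $\hat g(t)\le g(t)\le(1+\eta)\,\hat g\big(t/(1+\eta)\big)$;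
3. $\lim_{t\downarrow0}\mathrm{Area}(g(t))=\mathrm{Area}(g_0)+\eta\lambda$, so $g(t)$ has no smooth extension to $t=0$;
4. if $\eta\le1$, then $|K_{g(t)}-K_{\hat g(t)}|\le C\eta/t$ with $C=C(M,g_0,T)$.

*Proof.* Write $|\cdot|=\mu_{g_0}$.

**Step 1: an invisible set of area exactly $\lambda$.** Let $(p_j,q_j)$ be dense in $M\times M$ and $S_j$ a minimizing $g_0$-geodesic from $p_j$ to $q_j$. Each $S_j$ is compact and null, so thin neighborhoods of it have small area, and there is an open $U\supset\bigcup_jS_j$ with $|U|<|M|-\lambda$. We enlarge $U$ to get the right area. Fix $p\in M$. The function $r\mapsto|U\cup B_r(p)|$ is continuous: $\bigcup_{s<r}B_s(p)=B_r(p)$, while $\bigcap_{s>r}B_s(p)$ is $B_r(p)$ together with the sphere of radius $r$, which is null because it lies in the image under the smooth map $\exp_p$ of a circle (or a point) in $T_pM$. The function equals $|U|$ at $r=0$ and $|M|$ for $r$ large. So for some $r$ it equals $|M|-\lambda$; replace $U$ by $U\cup B_r(p)$. Now $E=M\setminus U$ is compact with $|E|=\lambda$. With $\psi_\varepsilon$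 as before (neighborhoods taken in $d_{g_0}$), let $a_\varepsilon=1+\eta\psi_\varepsilon$; then $\int a_\varepsilon\,d\mu_{g_0}\to|M|+\eta\lambda$.

**Step 2: the flow, item 2 and the area.** We trap the approximations between two copies of the smooth flow. Both $\hat u$ and $\bar u(t):=(1+\eta)\,\hat u(t/(1+\eta))$ solve (2) with $h=g_0$ on $[0,T]$: for the second, $\bar u_t=\hat u_t(t/(1+\eta))$, and $\log\bar u$ differs from $\log\hat u(t/(1+\eta))$ by a constant. At $t=0$, $\hat u=1\le a_\varepsilon\le1+\eta=\bar u$. Lemma B gives solutions $u_\varepsilon$ on $[0,T]$ with $u_\varepsilon(0)=a_\varepsilon$, converging along a sequence in $C^\infty_{loc}(M\times(0,T])$ to a solution $u$ with $\hat u\le u\le\bar u$. Put $g(t)=u(t)g_0$; this is item 2. By Gauss–Bonnet,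
$$\frac{d}{dt}\int u_\varepsilon\,d\mu_{g_0}=-2\int K_{g_0}\,d\mu_{g_0}=-4\pi\chi(M),$$
so in the limit $\mathrm{Area}(g(t))=|M|+\eta\lambda-4\pi\chi(M)t$, which gives the limit in item 3.

**Step 3: item 1 and the end of item 3.** The barrier now works in isothermal charts. Let $x\in S_j$. Take an isothermal chart centered at $x$ onto $D_r(0)$, with $g_0=e^{2f}|dz|^2$ and image in $U$. Let $\rho<r/4$ and $z_1\in D_{r/2}$. The disc $D_\rho(z_1)$ lies in $D_{3r/4}$, whose closure is a compact subset of $U$ and so has positive distance from $E$. Hence for all small $\varepsilon$, uniformly in $z_1$, $a_\varepsilon=1$ on $D_\rho(z_1)$. The function $v=u_\varepsilon e^{2f}$ solves (3), is bounded there, and $v(\cdot,0)=e^{2f}\le m:=\sup_{D_\rho(z_1)}e^{2f}$ on $D_\rho(z_1)$. Lemma C gives $u_\varepsilon(z_1,t)e^{2f(z_1)}\le m+8t/\rho^2$. Let $\varepsilon\downarrow0$, then $t\downarrow0$: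
$$\limsup_{t\downarrow0}\sup_{z_1\in D_{r/2}}u(z_1,t)\le\sup_{z_1\in D_{r/2}}\ \sup_{D_\rho(z_1)}e^{2f-2f(z_1)} .$$
The right-hand side tends to $1$ as $\rho\downarrow0$, since $f$ is uniformly continuous on $\overline{D_{3r/4}}$. Finitely many such half-discs cover $S_j$, so $\limsup_{t\downarrow0}\sup_{S_j}u\le1$ and $\limsup_{t\downarrow0}d_{g(t)}(p_j,q_j)\le d_{g_0}(p_j,q_j)$. Also $d_{g(t)}\ge d_{\hat g(t)}\to d_{g_0}$ uniformly, and $d_{g(t)}\le(\sup\bar u)^{1/2}d_{g_0}$. Lemma D gives item 1. A smooth extension to $t=0$ would satisfy $d_{g(0)}=d_{g_0}$, hence $g(0)=g_0$ by (1), and the area would tend to $|M|$; this contradicts the limit in item 3.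

**Step 4: item 4.** We compare the two flows by a scaled Schauder estimate. Let $\eta\le1$ and $r=\log u-\log\hat u$. Then
$$0\le r\le\log(1+\eta)+\log\hat u\big(\tfrac t{1+\eta}\big)-\log\hat u(t)\le C\eta ,$$
because $|t-\frac t{1+\eta}|\le\eta t$ and $\log\hat u$ is smooth on $M\times[0,T]$. Constants $C$ depend only on $M,g_0,T$.

Cover $M$ by finitely many discs $D_1$ of isothermal charts defined on $D_2$, and let $v=ue^{2f}$. On $D_{3/2}$, $v$ is bounded between positive constants that do not depend on $\eta\le1$, and $v$ solves (3). Equation (4) with $u'=\hat u$, together with $u^{-1}\Delta_{g_0}=v^{-1}\Delta$, gives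
$$r_t=v^{-1}\Delta r-c\,r,\qquad c=(\log\hat u)_t\,\frac{1-e^{-r}}r .$$
Let $z_0\in D_1$, $t_0\in(0,T]$, $\varrho=\frac12\sqrt{t_0}\le\frac12$, and substitute $(z,t)=(z_0+\varrho y,\,t_0+\varrho^2s)$ with $(y,s)\in D_1\times(-1,0]$. Then $t\ge\frac34t_0>0$ and $z\in D_{3/2}$. Denote rescaled functions by tildes. The function $\tilde v$ again solves $\tilde v_s=\mathrm{div}(\tilde v^{-1}\nabla\tilde v)$, so the De Giorgi–Nash–Moser estimate bounds a Hölder norm of $\tilde v$ on a smaller cylinder. The functions $\hat u$ and $f$ are smooth, and $\varrho\le\frac12$, so their rescalings have bounded Hölder norms; hence so do $\tilde r=\log\tilde v-\log\hat u-2f$ (rescaled) and $\tilde c=\varrho^2c$, which is a product of a smooth function of position and time and a smooth function of $\tilde r$. Now $\tilde r_s=\tilde v^{-1}\Delta\tilde r-\tilde c\,\tilde r$ is a linear equation with Hölder coefficients under control, and the interior Schauder estimate gives $|\partial_s\tilde r(0,0)|\le C\sup|\tilde r|\le C\eta$. Since $\partial_s\tilde r=\varrho^2r_t$, this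 says $|r_t|(z_0,t_0)\le C\eta/t_0$. Finally, $\partial_tg=-2Kg$ means $(\log u)_t=-2K_{g(t)}$ and $(\log\hat u)_t=-2K_{\hat g(t)}$, so $|K_{g(t)}-K_{\hat g(t)}|=\frac12|r_t|\le C\eta/t$. $\blacksquare$

## On surfaces, area is the only thing that can be lost

**Theorem 3 (area criterion).** Let $(M,g_0)$ be a smooth closed surface and $g(t)$, $t\in(0,T)$, a smooth Ricci flow on $M$ with $d_{g(t)}\to d_{g_0}$ uniformly as $t\downarrow0$. Then $A_0:=\lim_{t\downarrow0}\mathrm{Area}(g(t))$ exists and $A_0\ge\mathrm{Area}(g_0)$. The flow extends smoothly to $[0,T)$ with $g(0)=g_0$ **if and only if** $A_0=\mathrm{Area}(g_0)$.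

By Theorem 2, every value $A_0\in(\mathrm{Area}(g_0),\infty)$ occurs, over every $(M,g_0)$, since $\eta\lambda$ takes every positive value.

The proof goes as follows. The measures $\mu_{g(t)}$ have a limit $\mu$ as $t\downarrow0$; convergence of distances forces $\mu\ge\mu_{g_0}$; equality of total areas then gives $\mu=\mu_{g_0}$; and a flow whose initial measure is smooth must be the smooth flow. Recall that finite measures $\mu_t$ converge weakly to $\mu$ if $\int\varphi\,d\mu_t\to\int\varphi\,d\mu$ for all continuous $\varphi$; then $\mu(Q)\ge\limsup\mu_t(Q)$ for closed $Q$. (Example: $(1+\sin 2\pi kx)\,dx\,dy$ on $T^2$ converges weakly to $dx\,dy$ as $k\to\infty$, without converging in $L^1$.)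

*Proof.* Fix $t_0\in(0,T)$ and $h=g(t_0)$. Since $\partial_tg=-2Kg$, all $g(t)$ are conformal to $h$: $g(t)=u(t)h$ with $u$ solving (2) and $u(t_0)=1$. We work on $(0,t_0]$. Note that $g_0$ is *not* known to be conformal to $h$ yet.

**Step 1: a lower bound for $u$.** We need to control $\log u$ from below as $t\downarrow0$. From $K=-\frac12(\log u)_t=u^{-1}(K_h-\frac12\Delta_h\log u)$ and $u_t=-2Ku$,
$$K_t=-u^{-1}u_tK-\tfrac12u^{-1}\Delta_h(\log u)_t=2K^2+\Delta_{g(t)}K .$$
Let $0<s<t_0$ and $w=K+\frac1{2(t-s)}$ for $t\in(s,t_0]$. Then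
$$w_t=\Delta_{g(t)}w+2K^2-\frac1{2(t-s)^2}=\Delta_{g(t)}w+2\Big(K-\frac1{2(t-s)}\Big)w .$$
Since $K$ is bounded on $M\times[s,t_0]$, $w>0$ for $t$ close to $s$, and the minimum principle gives $w\ge0$ on $(s,t_0]$. Let $s\downarrow0$: $K\ge-\frac1{2t}$. So $(\log u)_t=-2K\le\frac1t$, the function $u/t$ is nonincreasing in $t$, and
$$\log u(t)\ge\log(t/t_0),\qquad0<t\le t_0. \tag{5}$$

**Step 2: the initial measure.** We show that $\mu_{g(t)}=u(t)\mu_h$ converges weakly. As in Theorem 2, Gauss–Bonnet gives $\mathrm{Area}(g(t))=A_0-4\pi\chi(M)t$ with a constant $A_0$, so the limit $A_0$ exists. By (5) the negative part of $\log u$ is at most $\log(t_0/t)$, and the positive part is at most $u$. Hence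
$$\int_M|\log u(t)|\,d\mu_h\le\int_Mu\,d\mu_h+\mu_h(M)\log(t_0/t)\le C(1+|\log t|), \tag{6}$$
which is integrable on $(0,t_0)$. For $\varphi\in C^2(M)$,
$$\frac d{dt}\int\varphi u\,d\mu_h=\int(\Delta_h\varphi\,\log u-2K_h\varphi)\,d\mu_h$$
is therefore integrable in $t$ near $0$, and $\lim_{t\downarrow0}\int\varphi u\,d\mu_h$ exists. The masses are bounded and $C^2(M)$ is dense in $C^0(M)$, so the limit exists for all continuous $\varphi$. By the Riesz theorem $\mu_{g(t)}$ converges weakly to a finite measure $\mu$, and $\mu(M)=A_0$ (take $\varphi=1$).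

**Step 3: the Besicovitch inequality.** This is how distances bound area from below. Let $Q\subset M$ be a closed coordinate square, $g$ a smooth metric on $M$, and $\alpha$, $\beta$ the $d_g$-distances between its left and right, respectively bottom and top, sides. We claim $\mathrm{Area}_g(Q)\ge\alpha\beta$. We may assume $\alpha,\beta>0$. Let $F=(d_g(\cdot,\text{left}),\,d_g(\cdot,\text{bottom})):Q\to\mathbb R^2$. Both components are 1-Lipschitz, so at almost every point $F$ is differentiable, with both gradients of norm at most $1$; hence $|JF|\le1$ a.e., and the area formula gives $|F(Q)|\le\mathrm{Area}_g(Q)$. It remains to show $(0,\alpha)\times(0,\beta)\subset F(Q)$. Let $y=(y_1,y_2)$ be in this open rectangle. Consider the linear homotopy from $F|_{\partial Q}$ to the affine map $\partial Q\to\partial([0,\alpha]\times[0,\beta])$ that sends sides to corresponding sides. Along it, the first coordinate stays $0$ on the left side and at least $\alpha$ on the right side; the second stays $0$ on the bottom and at least $\beta$ on the top. So the homotopy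 avoids $y$, and $F|_{\partial Q}$ has winding number $\pm1$ about $y$. If $y\notin F(Q)$, then $F|_{\partial Q}$ would extend to a map of the disc $Q$ into $\mathbb R^2\setminus\{y\}$ and have winding number $0$. So $y\in F(Q)$.

**Step 4: $\mu\ge\mu_{g_0}$.** We apply Step 3 to small squares and sum. Cover $M$ by finitely many discs $D_1$ of isothermal charts for $g_0$ defined on $D_2$, with $g_0=e^{2f}|dz|^2$. Let $V\subset D_1$ be open and $\kappa\in(0,\frac12)$. For $\ell=2^{-N}$ with $10\ell<\frac12$, divide the plane into the dyadic grid of closed squares of side $2\ell$. Let $C_1,C_2,\dots$ be the finitely many grid squares contained in $V$, with centers $x_i$, let $Q_i\subset C_i$ be the closed square with center $x_i$ and side $2(1-\kappa)\ell$, and let $m_i=\min e^{f}$ over $\{|x-x_i|\le10\ell\}\subset D_{3/2}$. The $Q_i$ are pairwise disjoint.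

A curve in $M$ joining opposite sides of $Q_i$ either stays in $\{|x-x_i|<10\ell\}$, and has $g_0$-length at least $2(1-\kappa)\ell m_i$, or it leaves this disc; then, since it starts at a point with $|x-x_i|\le\sqrt2\,\ell$, its length is at least $(10-\sqrt2)\ell m_i\ge2\ell m_i$. So opposite sides of $Q_i$ have $d_{g_0}$-distance at least $2(1-\kappa)\ell m_i$. By uniform convergence, the $d_{g(t)}$-distances have $\liminf$ at least this number. Step 3 and weak convergence on the closed set $Q_i$ give
$$\mu(Q_i)\ge\limsup_{t\downarrow0}\mathrm{Area}_{g(t)}(Q_i)\ge(1-\kappa)^2(2\ell)^2m_i^2 .$$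
Sum over $i$: $\mu(V)\ge(1-\kappa)^2\sum_i(2\ell)^2m_i^2$. Let $N\to\infty$. By uniform continuity of $f$ on $\overline{D_{3/2}}$, $m_i^2\ge e^{2f}-o(1)$ on $C_i$ uniformly in $i$, and the unions of the $C_i$ increase to $V$. So the sum has $\liminf$ at least $\int_Ve^{2f}\,dx=\mu_{g_0}(V)$. Let $\kappa\downarrow0$: $\mu(V)\ge\mu_{g_0}(V)$.

If $S\subset D_1$ is Borel, outer regularity gives open $V$ with $S\subset V\subset D_1$ and $\mu(V)\le\mu(S)+\epsilon$, so $\mu_{g_0}(S)\le\mu_{g_0}(V)\le\mu(V)\le\mu(S)+\epsilon$, and $\mu_{g_0}(S)\le\mu(S)$. Any Borel set of $M$ is a finite disjoint union of such sets. So $\mu\ge\mu_{g_0}$, and in particular $A_0=\mu(M)\ge\mathrm{Area}(g_0)$.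

**Step 5: set-up for the criterion.** If $g(t)$ extends smoothly with $g(0)=g_0$, then areas converge and $A_0=\mathrm{Area}(g_0)$. Conversely, let $A_0=\mathrm{Area}(g_0)$. By Step 4, $\mu-\mu_{g_0}$ is a nonnegative measure of total mass $0$, so $\mu=\mu_{g_0}=u_0\,\mu_h$ with $u_0>0$ smooth. Let $\hat u$ be the smooth solution of (2) with $\hat u(0)=u_0$, on $M\times[0,T']$ for some $0<T'\le t_0$ (the Ricci flow of $u_0h$). We claim $u=\hat u$ on $(0,T']$. We know only that both have the same initial *measure*, so we integrate in time and use a potential.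

**Step 6: the potential $Z$.** Put $Z(t)=\int_0^t(\log u-\log\hat u)\,ds$, which is in $L^1(M)$ by (6). For $\varphi\in C^2(M)$, integrate the formula for $\frac d{dt}\int\varphi u$ and its analogue for $\hat u$ from $s$ to $t$, subtract (the $K_h$ terms cancel), and let $s\downarrow0$. Both $u(s)\mu_h$ and $\hat u(s)\mu_h$ converge weakly to $u_0\mu_h$, so
$$\int\varphi\,(u(t)-\hat u(t))\,d\mu_h=\int_0^t\!\!\int\Delta_h\varphi\,(\log u-\log\hat u)\,d\mu_h\,ds=\int\Delta_h\varphi\;Z(t)\,d\mu_h ,$$
that is, $\Delta_hZ(t)=u(t)-\hat u(t)$ in the sense of distributions. The right-hand side is smooth on $M$, so by elliptic regularity $Z(t)$ has a smooth representative. As $Z(t)-Z(s)=\int_s^t(\log u-\log\hat u)$ is jointly smooth for positive times, $Z$ is smooth on $M\times(0,T']$, and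
$$Z_t=\log u-\log\hat u=b\,(u-\hat u)=b\,\Delta_hZ,\qquad b=\int_0^1\frac{d\theta}{\theta u+(1-\theta)\hat u}>0. \tag{7}$$

**Step 7: $Z\ge0$.** This uses the lower bound (5). With $C\ge\sup|\log\hat u|$, (5) gives $\log u-\log\hat u\ge-\log(t_0/\sigma)-C$ at time $\sigma$, so
$$Z(s)\ge-\omega(s),\qquad\omega(s)=\int_0^s\big(\log(t_0/\sigma)+C\big)\,d\sigma\to0 .$$
By the minimum principle for (7) on $[s,t]$, where $b$ lies between positive constants, $\min Z(t)\ge\min Z(s)\ge-\omega(s)$. Let $s\downarrow0$.

**Step 8: $Z\le0$.** This uses concavity of the logarithm. Let $I(t)=\int Z(t)\,d\mu_h\ge0$. Then $I(t)\to0$ as $t\downarrow0$ by (6). Since $\log(u/\hat u)\le u/\hat u-1$,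
$$I'=\int(\log u-\log\hat u)\,d\mu_h\le\int\frac{u-\hat u}{\hat u}\,d\mu_h=\int\frac{\Delta_hZ}{\hat u}\,d\mu_h=\int Z\,\Delta_h(\hat u^{-1})\,d\mu_h\le C'I ,$$
where $C'=\sup_{M\times[0,T']}|\Delta_h(\hat u^{-1})|<\infty$ and the last inequality uses $Z\ge0$. By Gronwall, $I(t)\le e^{C'(t-s)}I(s)$; let $s\downarrow0$ to get $I\equiv0$. With $Z\ge0$ and $Z$ continuous, $Z\equiv0$. Then $Z_t=0$, that is, $u=\hat u$.

**Step 9: identification of $g(0)$.** It remains to see that the extension starts at $g_0$. By the claim, $g(t)=u(t)h$ extends smoothly to $t=0$ with $g(0)=u_0h$. Then $d_{g(t)}\to d_{u_0h}$, so $d_{u_0h}=d_{g_0}$, and $g(0)=g_0$ by (1). $\blacksquare$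

## Integrable curvature bounds rule out the loss, and $\epsilon/t$ does not

**Corollary 4.** In the setting of Theorem 3, $g(t)$ extends smoothly to $t=0$ with $g(0)=g_0$ if either

(i) $K_{g(t)}\ge-k(t)$ with $k\ge0$ and $k\in L^1(0,T)$; or

(ii) $g(t)\le(1+o(1))g_0$ uniformly on $M$ as $t\downarrow0$.

These are sharp in the following sense: $k(t)=\epsilon/t$ is not enough in (i) for any $\epsilon>0$, and $(1+\epsilon)$ cannot replace $(1+o(1))$ in (ii).

*Proof.* **Case (i).** We turn the curvature bound into an area bound. Let $\gamma(t)=\int_0^tk$, so $\gamma(t)\to0$ as $t\downarrow0$. For $s<t$,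
$$\log u(t)-\log u(s)=-2\int_s^tK\le2(\gamma(t)-\gamma(s)),$$
so $e^{-2\gamma(t)}g(t)\le e^{-2\gamma(s)}g(s)$ and $e^{-\gamma(t)}d_{g(t)}\le e^{-\gamma(s)}d_{g(s)}$. Let $s\downarrow0$: $e^{-\gamma(t)}d_{g(t)}\le d_{g_0}$. By (1), $e^{-2\gamma(t)}g(t)\le g_0$, hence $\mathrm{Area}(g(t))\le e^{2\gamma(t)}\mathrm{Area}(g_0)$ and $A_0\le\mathrm{Area}(g_0)$. By Theorem 3, $A_0=\mathrm{Area}(g_0)$ and the flow extends.

**Case (ii).** The hypothesis gives $\mathrm{Area}(g(t))\le(1+o(1))\mathrm{Area}(g_0)$, so $A_0\le\mathrm{Area}(g_0)$, and Theorem 3 applies again.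

**Sharpness.** We take flows from Theorem 2. Given $\epsilon>0$, choose $\eta\le1$ with $\eta<\epsilon$ and $C\eta\le\epsilon/2$, where $C=C(M,g_0,T)$ is the constant of item 4. If $|K_{\hat g}|\le C_1$ on $M\times[0,T]$, then $K_{g(t)}\ge-C_1-\frac{\epsilon}{2t}\ge-\frac\epsilon t$ as soon as $C_1t\le\epsilon/2$. By item 2, $g(t)\le(1+\eta)\hat g(t/(1+\eta))\le(1+\epsilon)g_0$ for small $t$, since $\hat u\to1$ uniformly. Restrict the flow to such small times. By item 1 it satisfies the hypothesis of Theorem 3, and by item 3 it has no smooth extension. $\blacksquare$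

For comparison, Step 1 of the proof of Theorem 3 shows that every smooth Ricci flow on a closed surface for $t\in(0,T)$ satisfies $K\ge-\frac1{2t}$. Theorem 3 and Corollary 4 are proved here for surfaces only, and nothing is claimed about their analogues in dimension $n\ge3$.
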